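\title{Neumann--Poincar\'e eigenvalues of non-circular smooth plane curves decay at most exponentially}


\begin{abstract}
Let $\Gamma$ be a smooth simple closed plane curve that is not a circle. We prove that the Neumann--Poincar\'e operator of $\Gamma$ has infinitely many positive and infinitely many negative eigenvalues and that $|\lambda_j^{\pm}|\ge\frac1{10}e^{-Lj}$ for all $j\ge1$, with an explicit constant $L$ depending on $\Gamma$. Hence super-exponential decay of the eigenvalues, even along a subsequence, occurs only for circles. The eigenvalues other than the one belonging to the constants are $\pm\frac12$ times the singular values of the Grunsky operator of the exterior conformal map $f$. For every non-affine univalent $f$ we bound the approximation numbers of this operator from below by a dimension count followed by a count of zeros; this part needs no boundary regularity.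
\end{abstract}

\section{The problem and the result}\label{sec:intro}

Let $\Omega\subset\mathbb{R}^2=\mathbb{C}$ be a bounded domain whose boundary $\Gamma$ is a $C^\infty$ simple closed curve. The Neumann--Poincar\'e (NP) operator of $\Gamma$ acts in $L^2(\Gamma)$ by
\begin{equation}\label{eq:NP}
\mathcal{K}_\Gamma[\psi](x)=\frac1{2\pi}\int_\Gamma\frac{\langle y-x,n(y)\rangle}{|x-y|^2}\,\psi(y)\,ds_y ,
\end{equation}
where $n(y)$ is the outer unit normal and $ds_y$ is the arclength element. It is compact and has real spectrum. Its nonzero eigenvalues are invariant under M\"obius transformations, and they are symmetric with respect to the origin except for the eigenvalue $\frac12$, which belongs to the constant function. We denote by $\lambda_j^+$ the positive eigenvalues in nonincreasing order and by $\lambda_j^-$ the negative eigenvalues in nonincreasing order of modulus, both with multiplicity.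

The kernel has a simple geometric meaning. Orient $\Gamma$ counterclockwise and use complex notation. Then $n(y)\,ds_y=-i\,dy$ and $\langle y-x,n\rangle/|y-x|^2=\operatorname{Re}\bigl(n/(y-x)\bigr)$, so
\begin{equation}\label{eq:angle}
\frac{\langle y-x,n(y)\rangle}{|x-y|^2}\,ds_y=\operatorname{Im}\frac{dy}{y-x}=d_y\arg(y-x)
\end{equation}
is the signed angle under which the arc element at $y$ is seen from $x$. On a circle this angle is half the central angle, whatever $x$ is; so $\mathcal{K}_\Gamma$ has rank one and $\frac12$ is its only nonzero eigenvalue. On any other curve the remaining eigenvalues record how the angle depends on $x$.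

The smoother the curve, the faster the eigenvalues are known to decay. If $\Gamma$ is $C^k$, then $|\lambda_j^\pm|=o(j^\tau)$ for every $\tau>-k+3/2$; if $\Gamma$ is smooth and piecewise analytic, then $\lambda_j^\pm=O(e^{-cj^{1/2}})$; if $\Gamma$ is analytic, then $|\lambda_j^\pm|\le Ce^{-j\varepsilon}$, where $\varepsilon>0$ is related to the modified Grauert radius of $\Gamma$. All of these are upper estimates, and apart from M\"obius images of ellipses there is no curve for which the asymptotics of the eigenvalues is known. For the ellipse with semi-axes $1+a$ and $1-a$ the eigenvalues are $\frac12$ and $\pm\frac12a^j$, $j\ge1$ (Example~\ref{ex:ellipse} and Proposition~\ref{prop:NP}). Every exponential rate therefore occurs, and it is natural to ask whether some curve lies beyond all of them. Miyanishi and Rozenblum \cite{MR} state that it is unknown whether there are curves with super-exponential eigenvalue decay (the question on the spectral cut-off property). No formal definition is given there, and we adopt the following one.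

\begin{definition}\label{def:super}
The eigenvalues of $\mathcal{K}_\Gamma$ \emph{decay super-exponentially} if either the set of nonzero eigenvalues is finite, or $\frac1j\log|\lambda_j^\pm|\to-\infty$ as $j\to\infty$ along each of the sequences $\lambda_j^+$, $\lambda_j^-$ that is infinite.
\end{definition}

The question is whether some smooth simple closed curve other than a circle has this property. The answer is no. To state the result quantitatively, let $\Sigma$ be the class of functions
\[
f(z)=z+b_0+b_1z^{-1}+b_2z^{-2}+\cdots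
\]
that are univalent (holomorphic and injective) in $|z|>1$, and for $f\in\Sigma$ put
\begin{equation}\label{eq:delta}
\delta=\max_{|z|=4}|f(z)-z-b_0|,\qquad L=11+\frac{18}{\delta}.
\end{equation}
By the identity theorem $\delta>0$ unless $f(z)\equiv z+b_0$, in which case we call $f$ \emph{affine}. Let $\Omega_e=\mathbb{C}\setminus\overline\Omega$ and let $f(z)=cz+b_0+\cdots$ map $|z|>1$ conformally onto $\Omega_e$ with $f(\infty)=\infty$. A rotation of $z$ makes $c>0$, and a dilation of $\Gamma$ makes $c=1$; by \eqref{eq:angle} a dilation does not change the eigenvalues. After this we call $\Gamma$ \emph{normalized}; its exterior map $f$ belongs to $\Sigma$.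

\begin{theorem}\label{thm:main}
Let $\Gamma$ be a normalized $C^\infty$ simple closed curve that is not a circle, let $f\in\Sigma$ be its exterior map, and let $L$ be given by \eqref{eq:delta}. Then both sequences $\lambda_j^+$ and $\lambda_j^-$ are infinite, and
\[
|\lambda_j^\pm|\ge\tfrac1{10}\,e^{-Lj}\qquad\text{for all }j\ge1 .
\]
Consequently the eigenvalues of $\mathcal{K}_\Gamma$ do not decay super-exponentially; not even $\liminf_j\frac1j\log|\lambda_j^\pm|=-\infty$ is possible.
\end{theorem}

\begin{corollary}\label{cor:class}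
For a $C^\infty$ simple closed curve $\Gamma$ the following are equivalent:
\begin{itemize}
\item[(i)] $\Gamma$ is a circle;
\item[(ii)] $\mathcal{K}_\Gamma$ has finitely many nonzero eigenvalues;
\item[(iii)] there are finitely many negative eigenvalues, or $\liminf_j\frac1j\log|\lambda_j^-|=-\infty$;
\item[(iv)] there are finitely many positive eigenvalues, or $\liminf_j\frac1j\log\lambda_j^+=-\infty$.
\end{itemize}
\end{corollary}

The proof has two independent parts. Section~\ref{sec:NP} expresses the eigenvalues through the singular values of the Grunsky operator of $f$, which is introduced in Section~\ref{sec:grunsky}; this is the only place where the smoothness of $\Gamma$ is used. The lower bound for the singular values (Theorem~\ref{thm:grunsky}) holds for every non-affine $f\in\Sigma$. Its idea is shown in Section~\ref{sec:model} for an operator of rank one, and the proof is in Section~\ref{sec:proof}. Section~\ref{sec:final} puts the parts together and shows that the exponential order is optimal.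

\section{Faber polynomials and the Grunsky operator}\label{sec:grunsky}

Throughout this section $f\in\Sigma$; nothing is assumed about the behavior of $f$ as $|z|\to1$. For $\rho>1$ let $\Gamma_\rho$ be the Jordan curve $f(\{|z|=\rho\})$ and let $D_\rho$ be the bounded component of its complement.

\begin{lemma}\label{lem:level}
The unbounded component of $\mathbb{C}\setminus\Gamma_\rho$ is $f(\{|z|>\rho\})$, the set $f(\{1<|z|<\rho\})$ lies in $D_\rho$, and $t\mapsto f(\rho e^{it})$ runs through $\Gamma_\rho$ counterclockwise.
\end{lemma}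

\begin{proof}
Put $f(\infty)=\infty$; then $f$ is an injective holomorphic map of $\{|z|>1\}\cup\{\infty\}$ into the Riemann sphere. The set $E=f(\{|z|>\rho\}\cup\{\infty\})$ is open, connected and disjoint from $\Gamma_\rho$, and $E\cup\Gamma_\rho$ is compact. So $E$ is open and closed in the component of the complement of $\Gamma_\rho$ that contains $\infty$, and hence equals it. By injectivity $f(\{1<|z|<\rho\})$ misses $E\cup\Gamma_\rho$. If $a\in D_\rho$, then $f-a$ has no zero in $|z|\ge\rho$ and $f'/(f-a)=z^{-1}+O(z^{-2})$ at infinity, so the winding number $\frac1{2\pi i}\oint_{|z|=\rho}\frac{f'\,dz}{f-a}$ equals $1$.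
\end{proof}

For a polynomial $P$ expand $P\circ f$ in a Laurent series and split it:
\[
P(f(z))=\sum_{k\in\mathbb{Z}}c_kz^k,\qquad TP(z)=\sum_{k\ge0}c_kz^k,\qquad x(P)=(\sqrt n\,c_n)_{n\ge1},\qquad y(P)=(\sqrt k\,c_{-k})_{k\ge1}.
\]
Since $f(z)^n=z^n+O(z^{n-1})$, the function $TP$ is a polynomial with the same degree and leading coefficient as $P$. Thus $T$ is a linear bijection of the space of polynomials of degree at most $n$, for each $n$. The \emph{Faber polynomial} $\Phi_n=T^{-1}z^n$, $n\ge1$, is the unique polynomial with
\begin{equation}\label{eq:faber}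
\Phi_n(f(z))=z^n+\sum_{k\ge1}\gamma_{nk}z^{-k},\qquad|z|>1 .
\end{equation}
The \emph{Grunsky matrix} is $\mathcal{G}_{kn}=\sqrt{k/n}\,\gamma_{nk}$, $k,n\ge1$. Every polynomial is $P=c_0+\sum_{n\ge1}c_n\Phi_n$, because both sides have the same image under $T$. Hence $c_{-k}=\sum_nc_n\gamma_{nk}$ for $k\ge1$, that is,
\begin{equation}\label{eq:yGx}
y(P)=\mathcal{G}\,x(P).
\end{equation}
So $\mathcal{G}$ measures how far $P\circ f$ is from being a polynomial in $z$: we have $P\circ f=TP$ exactly when $\mathcal{G}x(P)=0$. Replacing $f$ by $f-b_0$ replaces $\Phi_n(w)$ by $\Phi_n(w+b_0)$ and changes neither $\mathcal{G}$ nor $\delta$.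

\begin{lemma}\label{lem:G}
\begin{itemize}
\item[(a)] $\mathcal{G}$ defines an operator on $\ell^2$ with $\|\mathcal{G}\|\le1$, and $\sum_{n\ge1}n|b_n|^2\le1$.
\item[(b)] $\mathcal{G}_{ln}=\mathcal{G}_{nl}$ for all $l,n$. Hence the adjoint $\mathcal{G}^*$ has the matrix $\bigl(\overline{\mathcal{G}_{kn}}\bigr)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Green's formula $\oint_{\partial D}F\,dw=2i\int_D\partial_{\bar w}F\,dA$, applied to $F=\overline PP'$ on $D_\rho$ with the orientation of Lemma~\ref{lem:level}, gives
\[
0\le\int_{D_\rho}|P'|^2\,dA=\frac1{2i}\oint_{|z|=\rho}\overline{\sum_kc_kz^k}\,\sum_kkc_kz^{k-1}\,dz=\pi\sum_{k\in\mathbb{Z}}k|c_k|^2\rho^{2k}.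
\]
Thus $\sum_{k\ge1}k|c_{-k}|^2\rho^{-2k}\le\sum_{n\ge1}n|c_n|^2\rho^{2n}$, where the right side is a finite sum. As $\rho\downarrow1$, monotone convergence gives $\|y(P)\|\le\|x(P)\|$. Every finitely supported sequence $(x_n)$ is $x(P)$ for $P=\sum x_n\Phi_n/\sqrt n$, so $\mathcal{G}$ extends to a contraction of $\ell^2$. The choice $P(w)=w$ gives the second inequality, the area theorem.

(b) The polynomial $\Phi_n\Phi_l'$ has a polynomial primitive, so $\oint_{|z|=2}\Phi_n(f)\,d\Phi_l(f)=0$. By \eqref{eq:faber} the coefficient of $z^{-1}$ in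
\[
\Bigl(z^n+\sum_k\gamma_{nk}z^{-k}\Bigr)\Bigl(lz^{l-1}-\sum_kk\gamma_{lk}z^{-k-1}\Bigr)
\]
is $l\gamma_{nl}-n\gamma_{ln}$. It vanishes, and division by $\sqrt{nl}$ gives $\mathcal{G}_{ln}=\mathcal{G}_{nl}$.
\end{proof}

For a bounded operator $A$ on a Hilbert space the \emph{approximation numbers} are
\[
s_m(A)=\inf\{\|A-R\|:\ R\text{ bounded},\ \operatorname{rank}R<m\},\qquad m\ge1 .
\]
They are nonincreasing, $s_1(A)=\|A\|$, and $s_m(AB)\le s_m(A)\|B\|$ because $\operatorname{rank}RB\le\operatorname{rank}R$. If $A$ is compact, they are its singular values: there are orthonormal systems $(\xi_j)$, $(\eta_j)$, indexed by the $j$ with $s_j(A)>0$, such that $A=\sum_js_j(A)\langle\,\cdot\,,\xi_j\rangle\eta_j$.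

Since $\Phi_1(w)=w-b_0$, the first column of $\mathcal{G}$ is $(\sqrt k\,b_k)_{k\ge1}$. So $\mathcal{G}=0$ forces $f$ to be affine, and conversely $\Phi_n(f)=z^n$ for affine $f$. Two further examples will guide us.

\begin{example}[Ellipse]\label{ex:ellipse}
Let $f(z)=z+a/z$ with $0<a<1$. It lies in $\Sigma$ because $f(z)-f(\zeta)=(z-\zeta)\bigl(1-a/(z\zeta)\bigr)$, and it maps the unit circle onto the ellipse with semi-axes $1+a$ and $1-a$. The functions $v_n=z^n+a^nz^{-n}$ satisfy $v_0=2$, $v_1=f$ and $v_{n+1}=fv_n-av_{n-1}$, so $v_n$ is a polynomial in $f$ and $\Phi_n(f)=v_n$. Hence $\mathcal{G}=\operatorname{diag}(a,a^2,\dots)$ and $s_j(\mathcal{G})=a^j$.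
\end{example}

\begin{example}[Oval]\label{ex:oval}
Let $f(z)=z\,(1+cz^{-2})^{1/2}$ with $0<c<1$ and the principal root, so that $f^2=z^2+c$. If $f(z)=f(\zeta)$, then $\zeta=\pm z$, and $\zeta=-z$ is impossible because $f$ is odd and has no zero in $|z|>1$; so $f\in\Sigma$. Here $(f^2-c)^n=z^{2n}$, so $\Phi_{2n}(w)=(w^2-c)^n$ and all even-numbered columns of $\mathcal{G}$ vanish. The kernel of $\mathcal{G}$ is infinite-dimensional although $f$ is not affine.
\end{example}

Upper bounds for $s_j(\mathcal{G})$ come from univalent continuation.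

\begin{lemma}\label{lem:scale}
If $f\in\Sigma$ extends to a univalent function in $|z|>r$ for some $r\in(0,1)$, then $s_j(\mathcal{G})\le r^{j+1}$ for all $j\ge1$.
\end{lemma}

\begin{proof}
The function $f_r(z)=f(rz)/r$ is in $\Sigma$; mark its Faber and Grunsky data by a tilde. Put $z=\zeta/r$ in \eqref{eq:faber} for $f_r$ and multiply by $r^n$:
\[
r^n\widetilde\Phi_n\bigl(f(\zeta)/r\bigr)=\zeta^n+\sum_kr^{n+k}\widetilde\gamma_{nk}\zeta^{-k}.
\]
By uniqueness $\gamma_{nk}=r^{n+k}\widetilde\gamma_{nk}$, that is, $\mathcal{G}=\Delta\widetilde{\mathcal{G}}\Delta$ with $\Delta=\operatorname{diag}(r,r^2,\dots)$. Since $\|\widetilde{\mathcal{G}}\|\le1$, we get $s_j(\mathcal{G})\le s_j(\Delta)\|\widetilde{\mathcal{G}}\Delta\|\le r^j\cdot r$.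
\end{proof}

This lemma suggests what to expect. To produce super-exponential decay by it, one needs every $r>0$, so $f$ must be univalent in $\mathbb{C}\setminus\{0\}$. An injective function has no essential singularity, so such an $f$ is rational of degree one with a pole at infinity, hence affine. One therefore guesses that only affine $f$ give super-exponential decay. But the lemma cannot simply be reversed: small singular values do not make the matrix entries small (the symmetric matrix $\bigl(1/(kn)\bigr)$ has rank one), and Example~\ref{ex:oval} shows that $\mathcal{G}$ can vanish on a large subspace. The guess is nevertheless correct.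

\begin{theorem}\label{thm:grunsky}
Let $f\in\Sigma$ be non-affine and let $\delta>0$ and $L=11+18/\delta$ be as in \eqref{eq:delta}. Then
\[
s_{m+1}(\mathcal{G})\ge\tfrac15\,e^{-Lm}\qquad\text{for all }m\ge1 .
\]
\end{theorem}

Cauchy's estimate on $|z|=4$ gives $\delta\ge\max_l4^{-l}|b_l|$, so one nonzero coefficient of $f$ suffices to bound $L$.

\section{The NP eigenvalues in terms of the Grunsky operator}\label{sec:NP}

\begin{proposition}\label{prop:NP}
Let $\Gamma$ be a normalized $C^\infty$ simple closed curve with exterior map $f\in\Sigma$. Then $\mathcal{G}$ is compact, and the nonzero eigenvalues of $\mathcal{K}_\Gamma$, with multiplicity, are $\frac12$ (the constants) together with $\pm\frac12s_j(\mathcal{G})$ for all $j$ with $s_j(\mathcal{G})>0$. Algebraic and geometric multiplicities agree.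
\end{proposition}

\begin{proof}
Write $\mathcal{K}=\mathcal{K}_\Gamma$.

\emph{Transfer to the unit circle.} By the Kellogg--Warschawski theorem \cite[Thm.~3.6]{Po}, a conformal map of the disk onto a Jordan domain with $C^\infty$ boundary extends to a $C^\infty$ map of the closed disk with nonvanishing derivative. An inversion centered at a point of $\Omega$ reduces the exterior case to this one. So $f$ is $C^\infty$ on $|z|\ge1$ with $f'\ne0$, and $\gamma(t)=f(e^{it})$ is a regular counterclockwise parametrization of $\Gamma$. Since $ds=|f'(e^{it})|\,dt$ with $|f'|$ bounded above and below, $\psi\mapsto\psi\circ f$ is an isomorphism of $L^2(\Gamma)$ onto $L^2(S^1,dt)$. Let $\widehat{\mathcal{K}}$ be the operator similar to $\mathcal{K}$ under it; by \eqref{eq:angle} its kernel is $\frac1{2\pi}\operatorname{Im}\frac{\gamma'(t)}{\gamma(t)-\gamma(s)}$.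

This kernel is smooth. Indeed, $Q(s,t)=\frac{\gamma(t)-\gamma(s)}{e^{it}-e^{is}}$ is smooth and nonzero off the diagonal because $\gamma$ is injective; near the diagonal the numerator is $(t-s)\int_0^1\gamma'(s+\theta(t-s))\,d\theta$, the denominator has the same form with $ie^{it}$ in place of $\gamma'(t)$, and both integrals are smooth and nonzero at $t=s$. Logarithmic differentiation in $t$ gives
\[
\operatorname{Im}\frac{\gamma'(t)}{\gamma(t)-\gamma(s)}=\operatorname{Re}\frac1{1-e^{i(s-t)}}+\operatorname{Im}\frac{\partial_tQ}{Q}=\frac12+\operatorname{Im}\frac{\partial_tQ}{Q}.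
\]
Hence $\widehat{\mathcal{K}}$ maps $L^2(S^1)$ boundedly into $C^k(S^1)$ for every $k$.

\emph{Cauchy integrals.} Writing the imaginary part in \eqref{eq:angle} as a difference of conjugates, we get for smooth $\psi$
\begin{equation}\label{eq:KC}
\mathcal{K}\psi=\tfrac12\bigl(C\psi+\overline{C\bar\psi}\,\bigr),\qquad C\psi(x)=\frac1{2\pi i}\,\mathrm{p.v.}\!\int_\Gamma\frac{\psi(y)\,dy}{y-x}.
\end{equation}
Plemelj's formula says that $F(w)=\frac1{2\pi i}\int_\Gamma\frac{\psi(y)\,dy}{y-w}$ tends to $\frac12\psi(x)+C\psi(x)$ as $w\to x\in\Gamma$ from $\Omega$. If $\psi$ extends to a function continuous on $\overline\Omega$ and holomorphic in $\Omega$, then $F=\psi$ in $\Omega$ by Cauchy's formula, and so $C\psi=\frac12\psi$. If $\psi$ extends to a function continuous on $\overline{\Omega_e}$, holomorphic in $\Omega_e$ and vanishing at infinity, then $F=0$ in $\Omega$ (push the contour to infinity), and so $C\psi=-\frac12\psi$. In particular $C1=\frac12$ and $\mathcal{K}1=\frac12$.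

\emph{Action on the exponentials.} Fix $n\ge1$ and let $\tau=z^n\circ f^{-1}$ on $\Gamma$. On $\Gamma$ we have $\bar\tau=z^{-n}\circ f^{-1}$, to which the exterior rule applies: $\overline{C\bar\tau}=-\frac12\tau$. The extension of $\tau$ itself to $\Omega_e$ has a pole at infinity, and the Faber polynomial is the polynomial that removes it: by \eqref{eq:faber}, $e=\Phi_n-\tau$ is smooth on $\Gamma$ and extends to $\Omega_e$ as $\bigl(\sum_k\gamma_{nk}z^{-k}\bigr)\circ f^{-1}$, which vanishes at infinity. The interior rule for $\Phi_n$ and the exterior rule for $e$ give $C\tau=\frac12\Phi_n+\frac12e=\frac12\tau+e$. By \eqref{eq:KC},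
\[
\mathcal{K}\tau=\tfrac12\bigl(\tfrac12\tau+e-\tfrac12\tau\bigr)=\tfrac12e .
\]
The kernel of $\mathcal{K}$ is real, so $\mathcal{K}\bar\tau=\frac12\bar e$. The function $e\circ f$ is continuous on $|z|\ge1$, so its Fourier coefficients on $S^1$ are its Laurent coefficients. Therefore
\begin{equation}\label{eq:action}
\widehat{\mathcal{K}}z^n=\tfrac12\sum_{k\ge1}\gamma_{nk}z^{-k},\qquad\widehat{\mathcal{K}}z^{-n}=\tfrac12\sum_{k\ge1}\overline{\gamma_{nk}}\,z^k,\qquad\widehat{\mathcal{K}}1=\tfrac12 .
\end{equation}
By density of trigonometric polynomials, the subspace $L^2_0$ of functions with mean zero is invariant, and $\widehat{\mathcal{K}}$ splits along $L^2=\mathbb{C}1\oplus L^2_0$. It remains to find the nonzero eigenvalues in $L^2_0$.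

\emph{A space in which the operator is self-adjoint.} The symmetry in Lemma~\ref{lem:G}(b) holds for $\mathcal{G}_{kn}$, not for $\gamma_{nk}$, so we change the norm. Let $H_0$ be the Hilbert space of $\varphi=\sum_{k\ne0}\varphi_kz^k$ with $\|\varphi\|_{H_0}^2=\sum|k||\varphi_k|^2<\infty$. The inclusions $C^1\cap L^2_0\subset H_0\subset L^2_0$ are bounded, since $1\le|k|\le k^2$. The inclusion $C^2\subset C^1$ is compact by the Arzel\`a--Ascoli theorem, and $\widehat{\mathcal{K}}:L_0^2\to C^2\cap L^2_0$ is bounded; so $\widehat{\mathcal{K}}$ is compact on $H_0$. If $\lambda\ne0$ and $(\widehat{\mathcal{K}}-\lambda)^M\varphi=0$, expanding the power shows that $\varphi$ lies in the range of $\widehat{\mathcal{K}}$ and is smooth. Thus the generalized eigenspaces for $\lambda\neq0$ are the same in $L^2_0$ and in $H_0$.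

In the orthonormal basis $E_{\pm n}=z^{\pm n}/\sqrt n$ of $H_0$, formulas \eqref{eq:action} read $\widehat{\mathcal{K}}E_n=\frac12\sum_k\mathcal{G}_{kn}E_{-k}$ and $\widehat{\mathcal{K}}E_{-n}=\frac12\sum_k\overline{\mathcal{G}_{kn}}E_k$. Identify $H_0$ with $\ell^2\oplus\ell^2$ through $(E_n)$ and $(E_{-n})$. Bounded operators that agree on a basis agree, so by Lemma~\ref{lem:G}
\[
\widehat{\mathcal{K}}\big|_{H_0}=\frac12\begin{pmatrix}0&\mathcal{G}^*\\ \mathcal{G}&0\end{pmatrix}.
\]
This operator is self-adjoint, so its generalized eigenvectors are eigenvectors; and $\mathcal{G}$ is compact as a block of a compact operator. With $\mathcal{G}=\sum_js_j\langle\,\cdot\,,\xi_j\rangle\eta_j$ we have $\mathcal{G}\xi_j=s_j\eta_j$ and $\mathcal{G}^*\eta_j=s_j\xi_j$, so the mutually orthogonal vectors $(\xi_j,\pm\eta_j)$ are eigenvectors for $\pm\frac12s_j$. Their orthogonal complement is $\ker\mathcal{G}\oplus\ker\mathcal{G}^*$, on which the operator vanishes.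
\end{proof}

Since $s_j(\mathcal{G})\le\|\mathcal{G}\|\le1$, the eigenvalue $\frac12$ heads the positive list, and for all $j$ with $s_j(\mathcal{G})>0$
\begin{equation}\label{eq:lists}
|\lambda_j^-|=\tfrac12s_j(\mathcal{G}),\qquad\lambda_1^+=\tfrac12,\qquad\lambda_{j+1}^+=\tfrac12s_j(\mathcal{G}).
\end{equation}

\section{The idea: a Grunsky operator of rank one}\label{sec:model}

We have seen that $\mathcal{G}=0$ forces $f$ to be affine, by reading one column. The first case that needs an argument is $\operatorname{rank}\mathcal{G}\le1$, that is, $s_2(\mathcal{G})=0$. We show by hand that $f$ is then affine. Let $b_0=0$.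

Write $\mathcal{G}x=\phi(x)\eta$ with a linear functional $\phi$. By \eqref{eq:yGx}, $P\circ f$ is a polynomial in $z$ as soon as $P$ satisfies the single linear condition $\phi(x(P))=0$. One such $P$ gives no contradiction, nor do infinitely many (Example~\ref{ex:oval}). What finite codimension gives is \emph{two} such polynomials with a prescribed quotient. Fix $z_0$ with $|z_0|>1$, put $w_0=f(z_0)$, and let $N\ge1$. On the three-dimensional space of polynomials $p$ of degree at most $2$, the two conditions
\[
\phi\bigl(x(p)\bigr)=0,\qquad\phi\bigl(x(p\cdot(w-w_0)^N)\bigr)=0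
\]
have a solution $p\ne0$; scale it to be monic, of degree $d\le2$. The polynomials $u=Tp$ and $U=T\bigl(p\cdot(w-w_0)^N\bigr)$ are monic of degrees $d$ and $d+N$, and $u=p(f)$, $U=p(f)(f-w_0)^N$. The unknown $p$ drops out:
\begin{equation}\label{eq:exact}
U=u\,(f-w_0)^N\qquad\text{in }|z|>1 .
\end{equation}
The exponent $N$ is arbitrary, while $\deg u\le2$ is fixed.

Now count zeros. By univalence $f-w_0$ has exactly one zero in $|z|>1$, the simple zero $z_0$. If $u$ has $d'$ zeros in $|z|\le1$, then by \eqref{eq:exact} the zeros of $U$ in $|z|>1$ are the $d-d'$ zeros of $u$ there and $z_0$ counted $N$ more times. This leaves $(d+N)-(d-d')-N=d'$ zeros of $U$ in $|z|\le1$. Let $S$, $S_{\mathrm{in}}$, $S_{\mathrm{out}}$ denote the sums of all zeros, of those in $|z|\le1$, and of those in $|z|>1$. Then $S(U)=S_{\mathrm{in}}(U)+S_{\mathrm{out}}(u)+Nz_0$. On the other hand $b_0=0$ gives $(f-w_0)^N=z^N-Nw_0z^{N-1}+\cdots$, and comparing the coefficients of $z^{d+N-1}$ in \eqref{eq:exact} yields $S(U)=S(u)+Nw_0$. Subtracting,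
\begin{equation}\label{eq:modelmoment}
N\,(w_0-z_0)=S_{\mathrm{in}}(U)-S_{\mathrm{in}}(u),\qquad\text{so}\qquad N\,|f(z_0)-z_0|\le2d'\le4 .
\end{equation}
As $N\to\infty$ we get $f(z_0)=z_0$, for every $z_0$.

It is essential that $w_0$ is a value of $f$, since this pins $N$ zeros of $U$ to the point $z_0$. In Example~\ref{ex:oval} take instead the omitted value $w_0=0$ and $N$ even: \eqref{eq:exact} holds with $u=1$ and $U=(z^2+c)^{N/2}$, all $N$ zeros of $U$ lie in the unit disk, and no bound results.

For rank $m$ one takes $\deg p\le2m$, the bound in \eqref{eq:modelmoment} becomes $4m$, and a contradiction appears once $N$ exceeds $4m/|f(z_0)-z_0|$: the exponent needed is \emph{linear} in $m$. This is the source of the exponential in Theorem~\ref{thm:grunsky}. If $\mathcal{G}$ is only within $\sigma$ of rank $m$, then \eqref{eq:exact} holds with a relative error of about $\sigma$ times a constant to the power $N$, and this is small when $\sigma\le e^{-Lm}$. Three things must be supplied: a pointwise bound for the error (Lemma~\ref{lem:near}); a circle on which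 $|u|$ is not too small, although the zeros of $u$ are unknown (Lemma~\ref{lem:minmod}); and a form of \eqref{eq:modelmoment} that uses the approximate identity on that circle only (Lemma~\ref{lem:moment}).

\section{Proof of the lower bound for the approximation numbers}\label{sec:proof}

Let $f\in\Sigma$ be non-affine; we may assume $b_0=0$. Choose $z_0$ with $|z_0|=4$ and $|f(z_0)-z_0|=\delta$, and put $w_0=f(z_0)$. All estimates take place in the annulus $\frac32\le|z|\le2$. It stays away from $|z|=1$, where nothing is known about $f$, and from $z_0$, where $f-w_0$ vanishes, and it has room for a choice of radius.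

\begin{lemma}\label{lem:size}
For $1<|z|\le2$ we have $1.2\le|f(z)-w_0|\le6.8$.
\end{lemma}

\begin{proof}
By the Cauchy--Schwarz inequality and the area theorem (Lemma~\ref{lem:G}(a)),
\[
|f(z)-z|\le\Bigl(\sum_{n\ge1}\frac{|z|^{-2n}}n\Bigr)^{1/2}=\bigl(-\log(1-|z|^{-2})\bigr)^{1/2},
\]
which is at most $(\log\frac43)^{1/2}<0.537$ for $|z|=2$ and at most $(\log\frac{16}{15})^{1/2}<0.255$ for $|z|=4$. For $|z|=2$ we have $2\le|z-z_0|\le6$, so $|f(z)-w_0|$ lies between $2-0.792$ and $6+0.792$. This is the claim for $w=f(z)\in\Gamma_2$. By Lemma~\ref{lem:level}, $w_0\notin\overline{D_2}$, so $w-w_0$ and $1/(w-w_0)$ are holomorphic near $\overline{D_2}$, and the maximum principle extends both bounds to $\overline{D_2}$, which contains $f(\{1<|z|\le2\})$.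
\end{proof}

\begin{lemma}\label{lem:near}
Let $\mu=\frac23(\log\frac95)^{1/2}<0.512$. If $\sigma\ge0$ and the polynomial $P$ satisfies $\|\mathcal{G}x(P)\|\le\sigma\|x(P)\|$, then
\[
|P(f(z))-TP(z)|\le\mu\,\sigma\max_{\Gamma_2}|P|\qquad\text{for }|z|\ge\tfrac32 .
\]
\end{lemma}

\begin{proof}
Let $M=\max_{\Gamma_2}|P|$. Cauchy's estimate on $|z|=2$ gives $|c_n|\le2^{-n}M$, so $\|x(P)\|^2\le M^2\sum_{n\ge1}n4^{-n}=\frac49M^2$. For $|z|\ge\frac32$, by the Cauchy--Schwarz inequality,
\[
|P(f(z))-TP(z)|\le\sum_{k\ge1}\sqrt k\,|c_{-k}|\,\frac{(2/3)^k}{\sqrt k}\le\|y(P)\|\Bigl(\sum_{k\ge1}\frac{(4/9)^k}k\Bigr)^{1/2}=\|y(P)\|\,\bigl(\log\tfrac95\bigr)^{1/2},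
\]
and $\|y(P)\|\le\sigma\|x(P)\|\le\frac23\sigma M$ by \eqref{eq:yGx}.
\end{proof}

A polynomial may vanish on any given circle. But $\log|\varrho-t|$ is integrable in $\varrho$, so on average over the radius each zero costs only a fixed factor.

\begin{lemma}\label{lem:minmod}
Let $\kappa=\log(24e)$ and let $u\ne0$ be a polynomial of degree at most $d$. There is $\varrho\in[\frac32,2]$ with $\min_{|z|=\varrho}|u|\ge e^{-d\kappa}\max_{|z|=2}|u|$.
\end{lemma}

\begin{proof}
Let $\zeta_1,\dots,\zeta_{d'}$, $d'\le d$, be the zeros of $u$ and $t_i=|\zeta_i|$. Since $|z-\zeta_i|\ge|\varrho-t_i|$ for $|z|=\varrho$ and $|z-\zeta_i|\le2+t_i$ for $|z|=2$,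
\[
\log\frac{\min_{|z|=\varrho}|u|}{\max_{|z|=2}|u|}\ge\sum_{i=1}^{d'}\log\frac{|\varrho-t_i|}{2+t_i}.
\]
We claim that for each $t\ge0$ the mean of $\log\frac{|\varrho-t|}{2+t}$ over $\varrho\in[\frac32,2]$ is at least $-\kappa$. Then the mean of the right side is at least $-d\kappa$, and some $\varrho$ does at least as well as the mean.

If $t>4$, then $\frac{|\varrho-t|}{2+t}\ge\frac{t-2}{t+2}\ge\frac13>e^{-\kappa}$. Let $t\le4$. The function $A(t)=\int_{3/2}^2\log|\varrho-t|\,d\varrho$ is continuous, and $A'(t)=\log|t-\frac32|-\log|t-2|$ for $t\ne\frac32,2$; this is negative for $t<\frac74$ and positive for $t>\frac74$. So the mean $2A(t)$ is at least $2A(\frac74)=4\int_0^{1/4}\log\theta\,d\theta=-\log(4e)$. Since $2+t\le6$, the mean in question is at least $-\log(4e)-\log6=-\kappa$.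
\end{proof}

When \eqref{eq:exact} holds only approximately and only on one circle, we no longer know where the zeros of $U$ outside the circle are. But \eqref{eq:modelmoment} involves only the number and the sum of the zeros \emph{inside}, and these are the contour integrals of $U'/U$ and $zU'/U$.

\begin{lemma}\label{lem:moment}
Let $1<\varrho<|z_0|$ and $N\ge1$. Let $u$ and $U$ be polynomials such that $\deg u\le d$, $u$ has no zero on $|z|=\varrho$, and $h=U/\bigl(u\,(f-w_0)^N\bigr)$ satisfies $|h-1|\le\frac12$ on $|z|=\varrho$. Then $N\,|w_0-z_0|\le(2d+1)\varrho$.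
\end{lemma}

\begin{proof}
For $i=0,1$ let $I_i=\frac1{2\pi i}\oint_{|z|=\varrho}\frac{z^if'(z)}{f(z)-w_0}\,dz$. By univalence the integrand has one pole in $|z|>1$, at $z_0$; it is simple because $f'(z_0)\ne0$, with residue $z_0^i$. Since $b_0=0$, at infinity
\[
\frac{f'}{f-w_0}=\frac{1+O(z^{-2})}{z\,\bigl(1-w_0z^{-1}+O(z^{-2})\bigr)}=\frac1z+\frac{w_0}{z^2}+O(z^{-3}),
\]
so the same integral over a large circle equals $w_0^i$. Hence
\[
I_0=1-1=0,\qquad I_1=w_0-z_0 .
\]

The principal logarithm of $h$ is holomorphic near the circle, $|\log h|\le\sum_n2^{-n}/n=\log2<1$ on it, and $U$ has no zero on it. Moreover,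
\begin{equation}\label{eq:dlog}
(\log h)'=\frac{U'}U-\frac{u'}u-N\frac{f'}{f-w_0}.
\end{equation}
Integrate \eqref{eq:dlog} over the circle. The left side gives $0$ and $I_0=0$, so by the argument principle $U$ and $u$ have the same number of zeros in $|z|<\varrho$, at most $d$. Now multiply \eqref{eq:dlog} by $z$ and integrate; with sums over zeros counted with multiplicity, and an integration by parts,
\[
\sum_{U(\zeta)=0,\ |\zeta|<\varrho}\zeta\;-\sum_{u(\zeta)=0,\ |\zeta|<\varrho}\zeta\;-\;NI_1=\frac1{2\pi i}\oint z\,(\log h)'\,dz=-\frac1{2\pi i}\oint\log h\,dz .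
\]
The right side has modulus at most $\varrho$ and each sum has modulus at most $d\varrho$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:grunsky}]
Let $\ell=\lfloor10/\delta\rfloor+1$, so that $10/\delta<\ell\le10/\delta+1$. Since $2\kappa<8.36$ and $\log6<1.792$,
\begin{equation}\label{eq:L}
2\kappa+\ell\log6\le8.36+1.80+17.92/\delta\le L .
\end{equation}
Fix $m\ge1$, put $\sigma=\frac15e^{-Lm}$ and $N=\ell m$, and suppose that $s_{m+1}(\mathcal{G})<\sigma$. Then there is $R$ of rank at most $m$ with $\|\mathcal{G}-R\|\le\sigma$, and $\|\mathcal{G}x\|=\|(\mathcal{G}-R)x\|\le\sigma\|x\|$ whenever $Rx=0$.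

\emph{Dimension count.} The linear map $p\mapsto\bigl(Rx(p),\,Rx(p\cdot(w-w_0)^N)\bigr)$ sends the $(2m+1)$-dimensional space of polynomials of degree at most $2m$ into a space of dimension at most $2m$. Choose $p\ne0$ in its kernel with $\max_{\Gamma_2}|p|=1$, and put $u=Tp$, $U=T\bigl(p\cdot(w-w_0)^N\bigr)$. Then $\deg u\le2m$.

\emph{The approximate identity.} Lemma~\ref{lem:near} applies to $p$ and to $p\cdot(w-w_0)^N$, and the maximum of the latter on $\Gamma_2$ is at most $6.8^N$ by Lemma~\ref{lem:size}. So for $\frac32\le|z|\le2$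
\begin{equation}\label{eq:approx}
|U-u\,(f-w_0)^N|\le|U-p(f)(f-w_0)^N|+|p(f)-u|\,|f-w_0|^N\le2\mu\sigma\,6.8^N .
\end{equation}
Also $\max_{|z|=2}|u|\ge1-\mu\sigma\ge\frac12$, because $\sigma\le\frac15$. In particular $u\ne0$.

\emph{The relative error.} By Lemma~\ref{lem:minmod} with $d=2m$ there is $\varrho\in[\frac32,2]$ with $|u|\ge\frac12e^{-2m\kappa}$ on $|z|=\varrho$, and there $|f-w_0|^N\ge1.2^N$ by Lemma~\ref{lem:size}. Divide \eqref{eq:approx} by these lower bounds and use $6.8/1.2<6$ and \eqref{eq:L}: on $|z|=\varrho$,
\[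
\Bigl|\frac U{u\,(f-w_0)^N}-1\Bigr|\le\frac{2\mu\sigma\,6.8^N}{\frac12e^{-2m\kappa}\,1.2^N}\le4\mu\sigma\,e^{m(2\kappa+\ell\log6)}\le\frac{4\mu}5<\frac12 .
\]

\emph{The contradiction.} Lemma~\ref{lem:moment} with $d=2m$ gives $\ell m\,\delta\le(4m+1)\varrho\le5m\cdot2$. Thus $\ell\le10/\delta$, contrary to the choice of $\ell$.
\end{proof}

Inequality \eqref{eq:L} shows what $L$ pays for: $2\kappa$ for the $2m$ unknown zeros of $u$, and $\ell\log6$ for the variation of $|f-w_0|^N$. The hypothesis $\delta>0$ enters only through the choice of $\ell$.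

\section{The main theorem and the optimality of the exponential order}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $f$ were affine, $\Gamma=f(S^1)$ would be a circle; so $\delta>0$. Write $s_j=s_j(\mathcal{G})$. Theorem~\ref{thm:grunsky} gives $s_j\ge\frac15e^{-L(j-1)}$ for $j\ge2$ and $s_1\ge s_2\ge\frac15e^{-L}$, so $s_j\ge\frac15e^{-Lj}>0$ for all $j\ge1$. By Proposition~\ref{prop:NP} both sequences of eigenvalues are infinite. By \eqref{eq:lists}, $|\lambda_j^-|=\frac12s_j$, $\lambda_1^+=\frac12\ge\frac12s_1$, and $\lambda_{j+1}^+=\frac12s_j\ge\frac12s_{j+1}$. (If one prefers to omit the eigenvalue of the constants from the list, then $\lambda_j^+=\frac12s_j$.) Hence $|\lambda_j^\pm|\ge\frac1{10}e^{-Lj}$. In particular the nonzero eigenvalues, each of finite multiplicity, form an infinite set, and $\frac1j\log|\lambda_j^\pm|\ge-L-\frac{\log10}j$ is bounded below.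
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:class}]
For a circle $\frac12$ is the only nonzero eigenvalue, so (i) implies (ii), (iii) and (iv). If $\Gamma$ is not a circle, Theorem~\ref{thm:main} shows that each of (ii), (iii), (iv) fails.
\end{proof}

For analytic curves the lower bound is matched by an upper bound of the same type. We call $\Gamma$ \emph{analytic} if $\Gamma=\chi(S^1)$ for a function $\chi$ that is univalent in a neighborhood of $S^1$.

\begin{corollary}\label{cor:analytic}
Let $\Gamma$ be a normalized analytic simple closed curve that is not a circle. Then $f$ extends univalently to $|z|>r$ for some $r<1$, and for all $j\ge1$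
\[
\tfrac1{10}\,e^{-Lj}\le|\lambda_j^-|\le\tfrac12\,r^{j+1}.
\]
Moreover $\log(1/|\lambda_j^\pm|)\asymp j$: there are constants $0<c_1\le c_2$ with $c_1j\le\log(1/|\lambda_j^\pm|)\le c_2j$ for all $j\ge1$.
\end{corollary}

\begin{proof}
The function $\chi^{-1}\circ f$ is holomorphic in a thin annulus $1<|z|<1+\epsilon$, continuous up to $S^1$, and maps $S^1$ to $S^1$. By the Schwarz reflection principle it extends holomorphically across $S^1$, and so does $f$. Recall from the proof of Proposition~\ref{prop:NP} that $f$ is injective on $|z|\ge1$ and $f'\ne0$ on $S^1$. If $f$ were univalent in no region $|z|>r$ with $r<1$, there would be points $z_\nu\ne z_\nu'$ of modulus greater than $1-1/\nu$ with $f(z_\nu)=f(z_\nu')$ and $|z_\nu|<1$. Then $f(z'_\nu)$ is bounded, so $z_\nu'$ is bounded. Along a subsequence $z_\nu\to\zeta\in S^1$ and $z'_\nu\to\zeta'$ with $|\zeta'|\ge1$ and $f(\zeta)=f(\zeta')$; hence $\zeta=\zeta'$, which contradicts the injectivity of $f$ near $\zeta$.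

The lower bounds are Theorem~\ref{thm:main}, and they allow $c_2=L+\log10$. Lemma~\ref{lem:scale} and \eqref{eq:lists} give $|\lambda_j^-|\le\frac12r^{j+1}$, $\lambda_j^+\le\frac12r^j$ for $j\ge2$, and $\lambda_1^+=\frac12$; so $c_1=\min\{\log2,\log(1/r)\}$ will do.
\end{proof}

The ellipses of Example~\ref{ex:ellipse} have $|\lambda_j^-|=\frac12a^j$, so the geometric order is attained. They also show that $L$ cannot be chosen uniformly over non-circular curves: a bound $\frac12a^j\ge\frac1{10}e^{-Lj}$ for all $j$ forces $L\ge\log(1/a)$, which is unbounded as $a\to0$. For these curves $\delta=a/4$ and \eqref{eq:delta} gives $L=11+72/a$, much larger than the true rate $\log(1/a)$. We do not claim that the dependence of $L$ on $\delta$ is optimal.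

\begin{thebibliography}{9}

\bibitem{MR}
Yoshihisa Miyanishi and Grigori Rozenblum,
\emph{Eigenvalues of the Neumann--Poincar\'e operator in dimension 3: Weyl's law and geometry},
arXiv:1812.00582 (2018).

\bibitem{Po}
Pommerenke,
\emph{Boundary Behaviour of Conformal Maps}.

\end{thebibliography}
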